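\title{A finitely presented group with non-free stably free modules of every rank}

\begin{abstract}
We construct a finitely presented group $G$ whose integral group ring has a non-free stably free module of rank $k$ for every $k\ge 1$. The main example is an HNN extension $H$ of the symmetric group $S_4$: in every sufficiently large rank, $\mathbb{Z}H$ has a stably free module that is not a generator, so that none of its powers is free. Such a module is first built over $\mathbb{Z}[\frac12]H$ from a pair of conjugate idempotents, and is then descended to $\mathbb{Z}H$ by gluing it to a free module over the $2$-adic completion.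
\end{abstract}

\section{Introduction}

Let $G$ be a group and $\mathbb{Z}G$ its integral group ring. Modules are left modules. A $\mathbb{Z}G$-module $P$ is \emph{stably free of rank $k$} if $P\oplus\mathbb{Z}G^c\cong\mathbb{Z}G^{k+c}$ for some integer $c\ge0$, and such a module is \emph{non-free} if $P\not\cong\mathbb{Z}G^k$. Tensoring along the augmentation $\mathbb{Z}G\to\mathbb{Z}$ turns a free module with basis $X$ into a free abelian group with basis $X$. Hence $k$ is determined by $P$, and if $P$ has any basis at all then $P\cong\mathbb{Z}G^k$. A non-free stably free module is a failure of cancellation of free summands. For the trivial group there is none, since a direct summand of $\mathbb{Z}^{k+c}$ is free.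

In which ranks can cancellation fail? Two known results frame the question. Let $T=\langle x,y\mid x^2=y^3\rangle$ be the trefoil group.
\begin{enumerate}
\item[(I)] For every $k\ge1$ there is a finitely presented group $G$, depending on $k$, with infinitely many stably free $\mathbb{Z}G$-modules of rank $k$ that are pairwise distinct up to $\operatorname{Aut}(G)$-isomorphism, that is, up to isomorphism after twisting the action by an automorphism of $G$. An example is the free product $\ast_{i=1}^kT$ of $k$ copies of $T$.
\item[(II)] If $\mathbb{Z}G$ is Noetherian, then there are only finitely many $k\ge1$ for which a non-free stably free $\mathbb{Z}G$-module of rank $k$ exists.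
\end{enumerate}
The following question is posed in \cite{Nicholson}.

\medskip
\noindent\textbf{Question.} \emph{Is there a finitely presented group $G$ such that non-free stably free $\mathbb{Z}G$-modules of rank $k$ exist for infinitely many $k\ge1$?}
\medskip

The finiteness condition is the point. The modules in (I) stay non-free when induced to any group of which $\ast_{i=1}^kT$ is a retract (Lemma~\ref{lem:retract}), so the free product of infinitely many copies of $T$ has non-free stably free modules of every rank. But that group is not finitely generated, and so it is not a retract of a finitely generated group. For a fixed finitely presented group one might try to raise the rank of a single non-free module $P$. The modules $P\oplus\mathbb{Z}G^c$ are free for large $c$ by definition, and the powers $P^j$ are free for large $j$ as soon as $\mathbb{Z}G$ is a quotient of some power of $P$ (Proposition~\ref{prop:powers}). Together with (II), this suggests that non-free modules die out in high rank. The answer to the question is nevertheless yes.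

For a module $M$ over a ring $\Gamma$, the \emph{trace ideal} $\tau(M)$ is the sum of the images of all homomorphisms $M\to\Gamma$. It is a two-sided ideal, because right multiplication by an element of $\Gamma$ is an endomorphism of the left module $\Gamma$. The module $M$ is a \emph{generator} if $\tau(M)=\Gamma$, equivalently if $\Gamma$ is a quotient of $M^l$ for some $l$.

Let $\Delta$ be the group of diagonal $3\times3$ matrices with entries $\pm1$ and determinant $1$, let $S_3$ be the group of $3\times 3$ permutation matrices, and let $D=\Delta\rtimes S_3\subset GL_3(\mathbb{Z})$. The group $D$ has order $24$ and permutes faithfully the four vectors $(\pm1,\pm1,\pm1)$ with product of entries $1$, so $D\cong S_4$. Let $s\in S_3$ be the swap of the coordinates $2$ and $3$, and let $d_1=\operatorname{diag}(1,-1,-1)$. These involutions have traces $1$ and $-1$, so they are not conjugate in $D$. We make them conjugate: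
\[
H=\langle D,\,t\mid t\,s\,t^{-1}=d_1\rangle .
\]
The group $H$ is finitely presented. It is virtually free, being an HNN extension of a finite group, but we do not use this.

\begin{theorem}\label{thm:H}
There is an integer $N$ such that for every $k\ge N$ there are a stably free $\mathbb{Z}H$-module $P$ of rank $k$ and a $\mathbb{Q}H$-module $V\ne0$ with $\operatorname{Hom}_{\mathbb{Z}H}(P,V)=0$. In particular $P$ is not free and not a generator, and no power $P^j$ with $j\ge1$ is free.
\end{theorem}

\begin{theorem}\label{thm:every}
There is a finitely presented group $G$ such that for every $k\ge1$ there is a non-free stably free $\mathbb{Z}G$-module of rank $k$.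
\end{theorem}

Modules that are not generators are much easier to find after inverting an integer, when finite subgroups contribute idempotents. The passage back to $\mathbb{Z}G$ is made by the following criterion.

\begin{theorem}\label{thm:descent}
Let $G$ be a group, $m\ge2$ an integer, $A=\mathbb{Z}G$ and $R=\mathbb{Z}[\frac1m]G$. Let $M$ be an $R$-module with $M\oplus R^a\cong R^{a+r}$, where $r\ge1$ and $a\ge1$. Assume that $\tau(M)$ contains an element $1-m\xi$ with $\xi\in A$. Then for all sufficiently large $n$ there is a stably free $A$-module $P$ of rank $nr$ with $P[\frac1m]\cong M^n$. If moreover $\tau(M)\ne R$, then $P$ is not free; in fact $\operatorname{Hom}_A(P,V)=0$ for every $R$-module $V$ with $\operatorname{Hom}_R(M,V)=0$, and such $V\neq0$ exist.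
\end{theorem}

The two conditions on $\tau(M)$ pull in opposite directions: $M$ must not be a generator over $R$, yet it must become one over the $m$-adic completion. Section~\ref{sec:powers} shows why generators are the dividing line, Section~\ref{sec:descent} proves Theorem~\ref{thm:descent}, Section~\ref{sec:H} verifies both conditions for $H$ and $m=2$, and Section~\ref{sec:every} fills in the small ranks. Homomorphisms of left modules are written on the right, so a homomorphism $\Gamma^i\to\Gamma^j$ is an $i\times j$ matrix acting on row vectors.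

\section{Powers of a stably free module}\label{sec:powers}

Throughout this section $\Gamma$ is a ring with $1$.

\begin{lemma}\label{lem:trace}
Let $M$ be a projective $\Gamma$-module and $V$ any $\Gamma$-module. Then $\tau(M)M=M$, and $\operatorname{Hom}_\Gamma(M,V)=0$ if and only if $\tau(M)V=0$. Consequently $M$ fails to be a generator if and only if $\operatorname{Hom}_\Gamma(M,V)=0$ for some $V\ne0$, and then $V=\Gamma/\tau(M)$ will do.
\end{lemma}

\begin{proof}
For $\varphi\colon M\to\Gamma$ and $v\in V$, the map $x\mapsto(x\varphi)v$ is a homomorphism $M\to V$. If all of these vanish, then $\tau(M)V=0$. Conversely, since $M$ is a direct summand of a free module, there are $x_i\in M$ and $\varphi_i\colon M\to\Gamma$ such that $x=\sum_i(x\varphi_i)x_i$, a finite sum, for every $x\in M$. This gives $\tau(M)M=M$, and $x\theta=\sum_i(x\varphi_i)(x_i\theta)\in\tau(M)V$ for every $\theta\colon M\to V$.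
\end{proof}

\begin{proposition}\label{prop:powers}
Let $M\oplus\Gamma^a\cong\Gamma^{a+r}$ with $a,r\ge1$.
\begin{enumerate}
\item[(a)] If $\Gamma$ is a quotient of $M^l$, then $M^n\cong\Gamma^{nr}$ for all $n\ge a(l+1)$.
\item[(b)] If $M$ is not a generator, then no power $M^n$ is a nonzero free module, and the nonzero ring $\overline\Gamma=\Gamma/\tau(M)$ satisfies $\overline\Gamma^{\,a}\cong\overline\Gamma^{\,a+r}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The hypothesis on $M$ says that in the presence of a summand $\Gamma^a$, a copy of $M$ may be exchanged for $\Gamma^r$. We use this twice. A surjection $M^l\to\Gamma$ splits, so $M^{al}$ has $\Gamma^a$ as a direct summand. Hence $M\oplus M^{al}\cong\Gamma^r\oplus M^{al}$, and by induction $M^{al+j}\cong M^{al}\oplus\Gamma^{jr}$ for all $j\ge0$. Now let $j\ge a$. Then $jr\ge a$, so $M\oplus\Gamma^{jr}\cong\Gamma^{(j+1)r}$. Applying this $al$ times, with $j,j+1,\dots$ in turn, gives $M^{al}\oplus\Gamma^{jr}\cong\Gamma^{(al+j)r}$.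

(b) We have $\tau(M^n)\subseteq\tau(M)\ne\Gamma$, while a nonzero free module is a generator. By Lemma~\ref{lem:trace}, $\overline\Gamma\otimes_\Gamma M=M/\tau(M)M=0$; now tensor the given isomorphism with $\overline\Gamma$.
\end{proof}

So the powers of a stably free module of positive rank over $\mathbb{Z}G$ are either free from some point on or never free, and the second case answers the question. Part (b) shows what it costs. If $\Gamma$ is left Noetherian it cannot occur, for $\overline\Gamma^{\,a}\cong\overline\Gamma^{\,a+r}\to\overline\Gamma^{\,a}$ would be a surjective endomorphism with nonzero kernel of a Noetherian module. Also, if $\operatorname{Hom}_\Gamma(M,V)=0$, then applying $\operatorname{Hom}_\Gamma(-,V)$ gives $V^a\cong V^{a+r}$, so a nonzero $\mathbb{Q}G$-module $V$ as in Theorem~\ref{thm:H} has infinite dimension over $\mathbb{Q}$. The following example, with $a=r=1$, is the smallest one in which all of this is visible.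

\begin{example}\label{ex:toy}
Let $\Gamma=\mathbb{Z}\langle a_1,a_2,b_1,b_2\rangle/(b_1a_1+b_2a_2-1)$. The map $\Gamma^2\to\Gamma$, $(x_1,x_2)\mapsto x_1a_1+x_2a_2$, sends $(b_1,b_2)$ to $1$, so it is a split surjection, and its kernel $M$ satisfies $M\oplus\Gamma\cong\Gamma^2$. For a $\Gamma$-module $V$, applying $\operatorname{Hom}_\Gamma(-,V)$ identifies $\operatorname{Hom}_\Gamma(M,V)$ with the cokernel of
\[
V\to V^2,\qquad v\mapsto(a_1v,a_2v).
\]
Let $V$ be a $\mathbb{Q}$-vector space of countably infinite dimension. Choose a linear bijection $V\to V^2$, call its components $a_1,a_2$, and write its inverse as $(v_1,v_2)\mapsto b_1v_1+b_2v_2$. Then $V$ is a $\Gamma$-module with $\operatorname{Hom}_\Gamma(M,V)=0$, so $M$ is not a generator. Yet ranks over $\Gamma$ are well defined and $M\neq0$, because $a_1,b_1\mapsto1$, $a_2,b_2\mapsto0$ defines a ring homomorphism $\Gamma\to\mathbb{Z}$. Thus $M^n$ is a non-free stably free module of rank $n$ for every $n\ge1$.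
\end{example}

In Section~\ref{sec:H} the same phenomenon is produced in $\mathbb{Z}[\frac12]H$ from the idempotents $\frac12(1-s)$ and $\frac12(1-d_1)$. These do not lie in $\mathbb{Z}H$, so we first need a way to remove the denominators.

\section{Descent from $\mathbb{Z}[\frac1m]G$ to $\mathbb{Z}G$}\label{sec:descent}

Let $G$, $m$, $A$, $R$, $M$, $a$, $r$ be as in Theorem~\ref{thm:descent}. An $A$-module $P$ with $P[\frac1m]=R\otimes_AP\cong M^n$ is a choice of integral structure on $M^n$, and this choice only matters at the primes dividing $m$. We therefore prescribe it over the $m$-adic completion of $A$, where we take it to be free.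

\subsection{The arithmetic square}

Let $\widehat A=\varprojlim A/m^iA$ and let $\mathbb{Z}_m=\varprojlim\mathbb{Z}/m^i\mathbb{Z}$ be the ring of $m$-adic integers. As $A$ is free abelian on $G$, an element of $\widehat A$ is a family $(a_g)_{g\in G}$ in $\mathbb{Z}_m$ such that, for each $i$, all but finitely many $a_g$ lie in $m^i\mathbb{Z}_m$. From this description, $m$ is a central non-zero-divisor of $\widehat A$, the ring $A$ is a subring, and the kernel of the surjection $\widehat A\to A/m^iA$ is $m^i\widehat A$. Thus $\widehat A=A+m^i\widehat A$, $A\cap m^i\widehat A=m^iA$, and $\widehat A$ is $m$-adically complete. Put $\widehat R=\widehat A[\frac1m]$. We obtain a square of inclusions of rings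
\[
\begin{array}{ccc}
A&\subset&\widehat A\\
\cap&&\cap\\
R&\subset&\widehat R .
\end{array}
\]

\begin{lemma}\label{lem:square}
\begin{enumerate}
\item[(a)] $\widehat R=R+m^L\widehat A$ for every $L\ge0$.
\item[(b)] $R\cap\widehat A=A$.
\item[(c)] $1+mM_N(\widehat A)\subset GL_N(\widehat A)$ for every $N\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Given $b/m^i$ with $b\in\widehat A$, choose $b'\in A$ with $b-b'\in m^{i+L}\widehat A$; then $b/m^i-b'/m^i\in m^L\widehat A$. (b) If $b\in A$ and $b/m^i\in\widehat A$, then $b\in A\cap m^i\widehat A=m^iA$. (c) For $x\in mM_N(\widehat A)$ the series $\sum_i(-x)^i$ converges to an inverse of $1+x$.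
\end{proof}

\subsection{Gluing free modules}

For $g\in GL_N(\widehat R)$ let
\[
F(g)=\{(x,y)\in R^N\times\widehat A^N : xg=y\text{ in }\widehat R^N\},
\]
the $A$-module obtained by gluing $R^N$ to $\widehat A^N$ along $g$. By Lemma~\ref{lem:square}(b), $F(1_N)=A^N$ and $F(g\oplus1_c)=F(g)\oplus A^c$. If $g=\alpha\beta$ with $\alpha\in GL_N(R)$ and $\beta\in GL_N(\widehat A)$, then $(x,y)\mapsto(x\alpha,y\beta^{-1})$ is an isomorphism $F(g)\cong F(1_N)$, so $F(g)$ is free. For example, let $G$ be trivial, $m=p$ a prime and $N=1$. Every $g\in\mathbb{Q}_p^\times$ factors as $p^i\beta$ with $\beta\in\mathbb{Z}_p^\times$, and indeed $F(g)\cong\{x\in\mathbb{Z}[\frac1p]:xg\in\mathbb{Z}_p\}=p^{-i}\mathbb{Z}$.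

In general we have no such factorization of arbitrary matrices. Part (a) of Lemma~\ref{lem:square} approximates the entries of $g$ by elements of $R$, but it does not produce the inverse of the approximation over $R$. For products of elementary matrices, invertibility is automatic. For a ring $\Gamma$, let $E_N(\Gamma)\subset GL_N(\Gamma)$ be the subgroup generated by the elementary matrices $1+\gamma E_{ij}$ with $i\ne j$ and $\gamma\in\Gamma$, where the $E_{ij}$ are the matrix units; note $(1+\gamma E_{ij})^{-1}=1-\gamma E_{ij}$.

\begin{lemma}\label{lem:factor}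
Every $g\in E_N(\widehat R)$ can be written $g=\alpha\beta$ with $\alpha\in E_N(R)$ and $\beta\in GL_N(\widehat A)$.
\end{lemma}

\begin{proof}
Write $g=\varepsilon_1\cdots\varepsilon_q$ with $\varepsilon_i$ elementary, with off-diagonal entry $t_i\in\widehat R$. Choose $c\ge0$ with $m^ct_i\in\widehat A$ for all $i$, and put $L=2cq+1$. By Lemma~\ref{lem:square}(a) there are $a_i\in R$ with $t_i-a_i\in m^L\widehat A$. Let $\varepsilon_i'$ be $\varepsilon_i$ with $t_i$ replaced by $a_i$, and let $\alpha=\varepsilon'_1\cdots\varepsilon'_q\in E_N(R)$. The matrices $\varepsilon_i$, $\varepsilon_i'$ and $(\varepsilon'_i)^{-1}$ all lie in $m^{-c}M_N(\widehat A)$. Therefore $\alpha^{-1}\in m^{-cq}M_N(\widehat A)$ and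
\[
g-\alpha=\sum_{i=1}^q\varepsilon'_1\cdots\varepsilon'_{i-1}(\varepsilon_i-\varepsilon'_i)\,\varepsilon_{i+1}\cdots\varepsilon_q\in m^{L-c(q-1)}M_N(\widehat A).
\]
So $\beta=\alpha^{-1}g=1+\alpha^{-1}(g-\alpha)$ lies in $1+mM_N(\widehat A)$, and Lemma~\ref{lem:square}(c) applies.
\end{proof}

The group that decides whether a matrix is stably a product of elementary matrices is $K_1$. Let $GL(\Gamma)$ and $E(\Gamma)$ be the unions of the groups $GL_N(\Gamma)$ and $E_N(\Gamma)$ under $g\mapsto g\oplus1$. By Whitehead's lemma, $E(\Gamma)$ is the commutator subgroup of $GL(\Gamma)$, and $K_1(\Gamma)=GL(\Gamma)/E(\Gamma)$ is an abelian group, which we write additively. Since $1\oplus g'$ is conjugate to $g'\oplus1$ by a permutation matrix, $[g\oplus g']=[g]+[g']$. We shall have to reorder summands, so we want permutation matrices to have trivial class. The identity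
\[
\begin{pmatrix}0&1\\1&0\end{pmatrix}=\begin{pmatrix}-1&0\\0&1\end{pmatrix}(1-E_{12})(1+E_{21})(1-E_{12})
\]
shows that this transposition, and hence each of its conjugates, has class $[-1]$. We therefore work in
\[
\mathcal{K}=K_1(\widehat R)/\langle[-1]\rangle ,
\]
where all permutation matrices are trivial.

\begin{lemma}\label{lem:stablyfree}
If $g\in GL_N(\widehat R)$ has trivial class in $\mathcal{K}$, then $F(g)\oplus A^c\cong A^{N+c}$ for some $c\ge0$.
\end{lemma}

\begin{proof}
For some $c$ we have $g\oplus1_c=\delta g'$ with $\delta=\operatorname{diag}(\pm1,1,\dots,1)$ and $g'\in E_{N+c}(\widehat R)$. Write $g'=\alpha\beta$ as in Lemma~\ref{lem:factor}. Then $g\oplus1_c=(\delta\alpha)\beta$ with $\delta\alpha\in GL_{N+c}(R)$, so $F(g)\oplus A^c=F(g\oplus1_c)\cong A^{N+c}$.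
\end{proof}

\subsection{Gluing $M^n$ to a free module}

Put $\widehat M=\widehat R\otimes_RM$. To glue $M^n$ to $\widehat A^{nr}$ we need an isomorphism $\varphi\colon\widehat M^n\to\widehat R^{nr}$; the hypothesis on the trace ideal will supply one. Given $\varphi$, let
\[
P(\varphi)=\{(x,y)\in M^n\times\widehat A^{nr} : (1\otimes x)\varphi=y\text{ in }\widehat R^{nr}\}.
\]
To compare $P(\varphi)$ with the modules $F(g)$ we add free summands. Fix an isomorphism $\psi\colon M\oplus R^a\to R^{a+r}$ and define $\psi_n\colon M^n\oplus R^{an}\to R^{(a+r)n}$ by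
\[
(x_1,\dots,x_n,c_1,\dots,c_n)\mapsto\bigl((x_1,c_1)\psi,\dots,(x_n,c_n)\psi\bigr),\qquad x_i\in M,\ c_i\in R^a .
\]
With $\widehat\psi_n=1\otimes\psi_n$, put $g(\varphi)=\widehat\psi_n^{-1}(\varphi\oplus1_{an})\in GL_{(a+r)n}(\widehat R)$, and let $\kappa(\varphi)\in\mathcal{K}$ be its class.

\begin{lemma}\label{lem:glue}
Let $\varphi\colon\widehat M^n\to\widehat R^{nr}$ and $\varphi'\colon\widehat M^{n'}\to\widehat R^{n'r}$ be isomorphisms, and let $\gamma\in GL_{nr}(\widehat R)$.
\begin{enumerate}
\item[(a)] $P(\varphi)[\frac1m]\cong M^n$.
\item[(b)] If $\kappa(\varphi)=0$, then $P(\varphi)$ is stably free of rank $nr$.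
\item[(c)] $\kappa(\varphi\oplus\varphi')=\kappa(\varphi)+\kappa(\varphi')$ and $\kappa(\varphi\gamma)=\kappa(\varphi)+[\gamma]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The projection $P(\varphi)\to M^n$ is injective, since $x$ determines $y$ in $\widehat A^{nr}\subset\widehat R^{nr}$. For $x\in M^n$ there is an $i$ with $m^i(1\otimes x)\varphi\in\widehat A^{nr}$, and then $m^ix$ lies in the image. So the projection becomes bijective after inverting $m$, and $M^n[\frac1m]=M^n$.

(b) Every element of $R^{(a+r)n}$ is $(x,c)\psi_n$ for unique $x\in M^n$ and $c\in R^{an}$, and $g(\varphi)$ sends it to $((1\otimes x)\varphi,c)$. Hence $F(g(\varphi))$ consists of the pairs $\bigl((x,c)\psi_n,(y,c')\bigr)$ with $y\in\widehat A^{nr}$, $c'\in\widehat A^{an}$, $(1\otimes x)\varphi=y$ and $c=c'$. The last condition forces $c\in A^{an}$ by Lemma~\ref{lem:square}(b). Thus $F(g(\varphi))\cong P(\varphi)\oplus A^{an}$, and Lemma~\ref{lem:stablyfree} gives $P(\varphi)\oplus A^{an+c}\cong A^{(a+r)n+c}$.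

(c) We have $g(\varphi\oplus\varphi')=(g(\varphi)\oplus g(\varphi'))\pi$, where the permutation matrix $\pi$ exchanges the two middle summands of $\widehat R^{nr}\oplus\widehat R^{an}\oplus\widehat R^{n'r}\oplus\widehat R^{an'}$. Also $g(\varphi\gamma)=g(\varphi)(\gamma\oplus1_{an})$.
\end{proof}

By (c), the obstruction $\kappa(\varphi)$ can be changed by the class of any invertible matrix of size $nr$. The difficulty is that $\kappa(\varphi)$ is represented by a matrix of the larger size $(a+r)n$, and for an arbitrary $\varphi$ we know no smaller representative. We avoid this by assembling $\varphi$ from copies of two fixed isomorphisms. The obstruction is then a combination of two fixed classes, whose representatives have a size independent of $n$.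

\begin{proof}[Proof of Theorem~\ref{thm:descent}]
Write $1-m\xi=\sum_{i=1}^lx_i\theta_i$ with $x_i\in M$ and $\theta_i\colon M\to R$. The element $1-m\xi$ is a unit of $\widehat A$ by Lemma~\ref{lem:square}(c), hence of $\widehat R$. So the image of the map $\widehat M^l\to\widehat R$ induced by $\theta_1,\dots,\theta_l$ is a left ideal containing a unit, and the map is onto. By Proposition~\ref{prop:powers}(a) over the ring $\widehat R$, with $n_0=a(l+1)$, there are isomorphisms
\[
\varphi_1\colon\widehat M^{n_0}\to\widehat R^{n_0r},\qquad\varphi_2\colon\widehat M^{n_0+1}\to\widehat R^{(n_0+1)r}.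
\]
The matrices $g_i=g(\varphi_i)$ have size at most $(a+r)(n_0+1)$.

Let $n\ge n_0^2$ and $nr\ge(a+r)(n_0+1)$; this holds for all large $n$ because $r\ge1$. Dividing, $n=bn_0+c$ with $0\le c<n_0\le b$, so $n=b'n_0+c(n_0+1)$ with $b'=b-c\ge0$. Let $\varphi=\varphi_1^{\oplus b'}\oplus\varphi_2^{\oplus c}\colon\widehat M^n\to\widehat R^{nr}$ and
\[
\gamma=(g_1\oplus1)^{-b'}(g_2\oplus1)^{-c}\in GL_{nr}(\widehat R).
\]
By Lemma~\ref{lem:glue}(c), $\kappa(\varphi\gamma)=b'[g_1]+c[g_2]-b'[g_1]-c[g_2]=0$. So $P=P(\varphi\gamma)$ is stably free of rank $nr$, and $P[\frac1m]\cong M^n$.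

For an $R$-module $V$ we have $\operatorname{Hom}_A(P,V)=\operatorname{Hom}_R(P[\frac1m],V)\cong\operatorname{Hom}_R(M,V)^n$, which vanishes if $\operatorname{Hom}_R(M,V)=0$. If $\tau(M)\ne R$, such a $V\neq0$ exists by Lemma~\ref{lem:trace}. Since $\operatorname{Hom}_A(A^{nr},V)=V^{nr}\ne0$, the module $P$ is not free.
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $1-m\xi\in\tau(M)$ is used only to show that $\widehat M$ is a generator, and it is equivalent to this; so without it no $\widehat M^n$ is a nonzero free module and there is nothing to glue along. Indeed, suppose that $\widehat M$ is a generator. As $M$ is finitely generated projective, $\operatorname{Hom}_{\widehat R}(\widehat M,\widehat R)=\operatorname{Hom}_R(M,R)\otimes_R\widehat R$, so $1=\sum_it_iy_it_i'$ with $y_i\in\tau(M)$ and $t_i,t_i'\in\widehat R$. Choose $c$ so that $m^c$ carries all $t_i,y_i,t_i'$ into $\widehat A$, and choose $a_i,a_i'\in R$ congruent to $t_i,t_i'$ modulo $m^{2c+1}\widehat A$. Then $\sum_ia_iy_ia_i'\in\tau(M)$ lies in $R\cap(1+m\widehat A)=1+mA$.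
\end{remark}

\section{The group $H$}\label{sec:H}

Let $\mathcal{O}=\mathbb{Z}[\frac12]$, $\Lambda=\mathcal{O}[D]$ and $R=\mathcal{O}[H]$. In $\Lambda$ we have the idempotents
\[
q=\tfrac12(1-s),\qquad q'=\tfrac12(1-d_1),
\]
the projections onto the $(-1)$-eigenspaces of $s$ and $d_1$. In $R$ they are conjugate, so $Rq\cong Rq'$.

The choice of $D$, $s$ and $d_1$ can be explained as follows. Suppose that the group ring of a finite group has a direct factor $M_n(\mathcal{O})$ with column module $\beta$, in which the idempotents of two involutions have ranks $i<j$. Conjugating the involutions identifies the modules induced from $\beta^i\oplus\cdots$ and $\beta^j\oplus\cdots$. This relation can be used to remove all copies of $\beta$ from the free module without changing its stable class, and the resulting module has no homomorphisms to a module $V$ on which the finite group acts through $\beta$. For such a $V\neq0$ to carry an action of the stable letter we need $i>0$ and $j<n$, since a conjugate of $\pm1$ is $\pm1$. The smallest possibility is $n=3$, $i=1$, $j=2$: a reflection and a rotation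 by $\pi$.

\subsection{The blocks of $\Lambda$}

Let $\rho\colon D\to GL_3(\mathbb{Z})$ be the inclusion, $g\mapsto\bar g$ the projection $D\to S_3$, and $\operatorname{sgn}(g)$ the sign of $\bar g$.

\begin{lemma}\label{lem:blocks}
The $\mathcal{O}$-algebra homomorphism
\[
\Phi\colon\Lambda\to M_3(\mathcal{O})\times M_3(\mathcal{O})\times\mathcal{O}[S_3],\qquad g\mapsto\bigl(\rho(g),\operatorname{sgn}(g)\rho(g),\bar g\bigr),
\]
is an isomorphism.
\end{lemma}

\begin{proof}
Both sides are free of rank $24=9+9+6$ over the domain $\mathcal{O}$. If $\Phi$ is onto, its kernel is torsion-free of rank $0$, hence zero. Let $\chi_0$ be the trivial character of $\Delta$ and $\chi_i(d)$ the $i$-th diagonal entry of $d\in\Delta$; these are the four distinct characters of $\Delta$. Put $\varepsilon_i=\frac14\sum_{d\in\Delta}\chi_i(d)d$ for $0\le i\le 3$. The $j$-th diagonal entry of $\rho(\varepsilon_i)$ is $\frac14\sum_d\chi_i(d)\chi_j(d)=\delta_{ij}$, the sign is trivial on $\Delta$, and the image of $\varepsilon_i$ in $\mathcal{O}[S_3]$ is $\frac14\sum_d\chi_i(d)=\delta_{i0}$. Hence, for $\pi\in S_3$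 and $1\le i\le3$,
\[
\Phi(\varepsilon_0\pi)=(0,0,\pi),\qquad\Phi(\varepsilon_i\pi)=(E_{ii}\pi,\operatorname{sgn}(\pi)E_{ii}\pi,0).
\]
For given $i,j$ exactly two permutation matrices $\pi$ have entry $1$ in position $(i,j)$, that is $E_{ii}\pi=E_{ij}$; they differ by a transposition, so one is even and one is odd. Thus $(E_{ij},E_{ij},0)$ and $(E_{ij},-E_{ij},0)$ lie in the image, and so do half their sum and half their difference, $(E_{ij},0,0)$ and $(0,E_{ij},0)$.
\end{proof}

Let $e,e',f\in\Lambda$ be the central idempotents corresponding to $(1,0,0)$, $(0,1,0)$, $(0,0,1)$, and let $\beta,\beta'$ be the modules of column vectors $\mathcal{O}^3$ over the first and second factors, viewed as $\Lambda$-modules. We decompose $\Lambda q$ and $\Lambda q'$ using two facts. If $x,y\in\mathcal{O}^3$ are columns each with some entry a unit, then $M_3(\mathcal{O})xy^T=\{vy^T:v\in\mathcal{O}^3\}$ is isomorphic to the column module. If $\epsilon_1,\epsilon_2$ are orthogonal idempotents, then $\Lambda(\epsilon_1+\epsilon_2)=\Lambda\epsilon_1\oplus\Lambda\epsilon_2$. Put $\alpha=(0,1,-1)^T$ and $\eta=(0,1,1)^T$.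 Since $\operatorname{sgn}(s)=-1$, $\operatorname{sgn}(d_1)=1$ and $\bar d_1=1$,
\[
\Phi(q)=\bigl(\tfrac12\alpha\alpha^T,\ E_{11}+\tfrac12\eta\eta^T,\ \tfrac12(1-s)\bigr),\qquad
\Phi(q')=(E_{22}+E_{33},\ E_{22}+E_{33},\ 0),
\]
where the middle entry of $\Phi(q)$ is $\frac12(1+\rho(s))$, written as a sum of two orthogonal idempotents. The components in the three blocks are therefore as follows.
\[
\begin{array}{c|ccc}
 & e & e' & f\\ \hline
\Lambda & \beta^3 & \beta'^3 & \Lambda f\\
\Lambda q & \beta & \beta'^2 & \Lambda fq\\
\Lambda q' & \beta^2 & \beta'^2 & 0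
\end{array}
\]

\subsection{A stably free module that is not a generator}

In the formal combination $\Lambda+3\,\Lambda q-3\,\Lambda q'$ the first column of the table contributes $3+3-6=0$ copies of $\beta$, and nothing negative appears in the other two columns. The combination is thus represented by an actual module. Put
\[
M_0=\Lambda(1-e)\oplus(\Lambda fq)^3,\qquad M=R\otimes_\Lambda M_0 .
\]

\begin{lemma}\label{lem:M}
$M\oplus R^3\cong R^4$.
\end{lemma}

\begin{proof}
We have $M_0\oplus(\Lambda q')^3\cong\Lambda\oplus(\Lambda q)^3$: by the table, both sides have components $\beta^6$, $\beta'^9$ and $\Lambda f\oplus(\Lambda fq)^3$. Tensoring with $R$ gives $M\oplus(Rq')^3\cong R\oplus(Rq)^3$. From $tqt^{-1}=q'$ we get $qt^{-1}=t^{-1}q'$, so $x\mapsto xt^{-1}$ is an isomorphism $Rq\to Rq'$. Hence $M\oplus(Rq')^3\cong R\oplus(Rq')^3$, and we add $(R(1-q'))^3$ to both sides.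
\end{proof}

\begin{lemma}\label{lem:V}
There is a $\mathbb{Q}H$-module $V\neq0$ with $\operatorname{Hom}_R(M,V)=0$. In particular $\tau(M)\ne R$.
\end{lemma}

\begin{proof}
Let $U$ be a $\mathbb{Q}$-vector space of countably infinite dimension and $V=\mathbb{Q}^3\otimes U$, with $D$ acting through $\rho$ on the first factor. The $(+1)$- and $(-1)$-eigenspaces of $s$ are isomorphic to $U^2$ and $U$; those of $d_1$ are isomorphic to $U$ and $U^2$. Since $U\cong U^2$, there is a linear automorphism $t$ of $V$ carrying each eigenspace of $s$ onto the eigenspace of $d_1$ with the same eigenvalue. Then $tst^{-1}=d_1$ on $V$, so $V$ is a $\mathbb{Q}H$-module. The ring $\Lambda$ acts on $V$ through the first factor of $\Phi$, so $(1-e)V=0$, while $1-e$ acts as the identity on $M_0$. Therefore $\operatorname{Hom}_R(M,V)=\operatorname{Hom}_\Lambda(M_0,V)=0$, and Lemma~\ref{lem:trace} gives the last claim.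
\end{proof}

The isomorphism $U\cong U^2$ plays the part of the bijection $V\to V^2$ in Example~\ref{ex:toy}.

\subsection{Inverting $2$ modulo the trace ideal}

It remains to find $\xi\in\mathbb{Z}H$ with $1-2\xi\in\tau(M)$. Such an element annihilates $V$ by Lemma~\ref{lem:trace}, so every $\mathbb{Z}H$-submodule $L\subseteq V$ must satisfy $L=2L$: the conjugation of $s$ to $d_1$ must be impossible on a lattice. For the evident $D$-invariant lattice $\mathbb{Z}^3\otimes U_0$, with $U_0$ the $\mathbb{Z}$-span of a basis of $U$, the reason is visible: modulo $2$, $d_1$ acts trivially and $s$ does not, so $t$ cannot preserve it. The proof below turns this asymmetry into an explicit element. In $M_3(\mathcal{O})$, the matrix $1-d_1$ is divisible by $2$ over $\mathbb{Z}$ and $1-s$ is not, so an integral identity for $1-s$ acquires a denominator when it is transported by $t$.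

\begin{lemma}\label{lem:half}
There is $\xi\in\mathbb{Z}H$ with $1-2\xi\in\tau(M)$.
\end{lemma}

\begin{proof}
Since $R(1-e)$ is a direct summand of $M$, the trace ideal contains $J=R(1-e)R$. Let $S=R/J$, an $\mathcal{O}$-algebra. We must find $\xi\in\mathbb{Z}H$ with image $\frac12$ in $S$. The map $\Lambda\to S$ kills $1-e$, so it factors through $\rho\colon\Lambda\to M_3(\mathcal{O})$. Identities between the matrices $\rho(g)$, $g\in D$, therefore hold in $S$. We use the same letters for elements of $R$ or $M_3(\mathcal{O})$ and their images in $S$; thus $q'=E_{22}+E_{33}$ in $S$.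

\emph{Step 1: a denominator.} Let $u\in S_3$ be the swap of the coordinates $1$ and $2$. We have $1-s=\alpha\alpha^T$ and $u\alpha=(1,0,-1)^T$, so $\alpha^Tu\alpha=1$ and
\[
(1-s)\,u\,(1-s)=\alpha(\alpha^Tu\alpha)\alpha^T=1-s .
\]
Conjugate by $t$ and put $h=tut^{-1}\in H$. Then $(1-d_1)h(1-d_1)=1-d_1$ in $S$. As $1-d_1=2q'$, this says
\begin{equation}\label{eq:half}
q'hq'=\tfrac12q' .
\end{equation}

\emph{Step 2: the diagonal matrix units come from $\mathbb{Z}H$.} To use \eqref{eq:half} we must place $h$ between elements of $\mathbb{Z}D$ that absorb $q'$. One such element is $1+d_2=2E_{22}$, where $d_2=\operatorname{diag}(-1,1,-1)$; it satisfies $E_{22}q'=q'E_{22}=E_{22}$ but costs a factor $2$. Another is $1-s=q'(1-s)q'$, whose first row and column vanish and whose $(2,2)$ entry is $1$; it costs nothing. Let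
\[
w=(1+d_2)\,h\,(1-s)\,h\,(1+d_2)\in\mathbb{Z}H .
\]
In $S$, by \eqref{eq:half} used twice,
\[
w=4E_{22}(q'hq')(1-s)(q'hq')E_{22}=E_{22}(1-s)E_{22}=E_{22}.
\]
Conjugating by the involutions $u$ and $s$ gives $uwu=E_{11}$ and $sws=E_{33}$ in $S$.

\emph{Step 3: transporting back.} Since $E_{11}=\frac12(1+d_1)$, we have $t^{-1}uwut=\frac12(1+s)$ in $S$. The $(2,2)$ entry of $s$ is $0$, so the element $\xi_2=w\,t^{-1}uwut\,w\in\mathbb{Z}H$ satisfies
\[
\xi_2=E_{22}\cdot\tfrac12(1+s)\cdot E_{22}=\tfrac12E_{22}\quad\text{in }S .
\]
Then $\xi=u\xi_2u+\xi_2+s\xi_2s$ has image $\frac12(E_{11}+E_{22}+E_{33})=\frac12$, that is, $1-2\xi\in J\subseteq\tau(M)$.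
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:H}]
By Lemmas~\ref{lem:M} and~\ref{lem:half}, Theorem~\ref{thm:descent} applies to $G=H$, $m=2$ and $M$, with $a=3$ and $r=1$. It gives an $N$ and, for every $k\ge N$, a stably free $\mathbb{Z}H$-module $P$ of rank $k$ with $P[\frac12]\cong M^k$. We may take $N\ge1$. For the module $V$ of Lemma~\ref{lem:V}, the theorem gives $\operatorname{Hom}_{\mathbb{Z}H}(P,V)=0$. By Lemma~\ref{lem:trace}, $P$ is not a generator. For $j\ge1$ the module $P^j$ is stably free of rank $jk\ge1$, and $\operatorname{Hom}_{\mathbb{Z}H}(P^j,V)=0\ne V^{jk}=\operatorname{Hom}_{\mathbb{Z}H}(\mathbb{Z}H^{jk},V)$, so $P^j$ is not free.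
\end{proof}

\section{Every rank}\label{sec:every}

Theorem~\ref{thm:H} answers the question of the introduction. It leaves out finitely many ranks, and these are supplied by (I). A group $G_0$ is a \emph{retract} of $G$ if there are homomorphisms $G_0\to G\to G_0$ whose composite is the identity. A free factor is a retract: send the complementary factor to $1$.

\begin{lemma}\label{lem:retract}
Let $G_0$ be a retract of $G$ and $P_0$ a non-free stably free $\mathbb{Z}G_0$-module of rank $k$. Then $P=\mathbb{Z}G\otimes_{\mathbb{Z}G_0}P_0$ is a non-free stably free $\mathbb{Z}G$-module of rank $k$.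
\end{lemma}

\begin{proof}
Tensoring $P_0\oplus\mathbb{Z}G_0^c\cong\mathbb{Z}G_0^{k+c}$ with $\mathbb{Z}G$ shows that $P$ is stably free of rank $k$. Tensoring $P$ along the retraction $\mathbb{Z}G\to\mathbb{Z}G_0$ gives $\mathbb{Z}G_0\otimes_{\mathbb{Z}G}P\cong P_0$, because the composite $\mathbb{Z}G_0\to\mathbb{Z}G\to\mathbb{Z}G_0$ is the identity. So $P\cong\mathbb{Z}G^k$ would imply $P_0\cong\mathbb{Z}G_0^k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:every}]
Let $N$ be as in Theorem~\ref{thm:H} and let $G=H\ast\bigl(\ast_{i=1}^NT\bigr)$, a free product of finitely many finitely presented groups and hence finitely presented. For $k\ge N$, the free factor $H$ has a non-free stably free module of rank $k$ by Theorem~\ref{thm:H}. For $1\le k\le N$, take the free factor $G_0=\ast_{i=1}^kT$. The modules in (I) are in particular pairwise non-isomorphic, so at most one of them is isomorphic to $\mathbb{Z}G_0^k$, and the others are non-free. In both cases Lemma~\ref{lem:retract} gives a non-free stably free $\mathbb{Z}G$-module of rank $k$.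
\end{proof}

\begin{thebibliography}{1}

\bibitem{Nicholson}
John Nicholson, \emph{Stably free modules and the unstable classification of 2-complexes}, arXiv:2108.02220 (2021).

\end{thebibliography}
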